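
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Partitioning measures on the sphere by three planes through a line}


\begin{abstract}
Three planes through a common line in $\mathbb R^3$ cut the sphere $S^2$ into six sectors. We determine all six-tuples of positive integers $(\alpha_1,\dots,\alpha_6)$ such that every proper Borel probability measure on $S^2$ can be cut in this way into consecutive sectors with measures in the ratio $\alpha_1:\dots:\alpha_6$. They are exactly the tuples $(a,b,c,a,b,c)$. Necessity follows from the uniform measure. For sufficiency, the problem is reduced to three equations on $SO(3)$. After a small perturbation, two of them define a curve with a symmetry group of order four. A parity count combined with an orientation argument shows that some component of the curve is invariant under one particular symmetry, and on that component the third equation is solved by the intermediate value theorem.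
\end{abstract}

\section{The problem and its answer}\label{sec:intro}

Three pairwise distinct planes through the origin of $\mathbb R^3$ are in \emph{fan position} if they intersect along a common line $l$. They then cut $S^2$ into six angular sectors $\sigma_1,\dots,\sigma_6$, which we label consecutively as one goes once around $l$. The starting sector and the direction of travel may be chosen freely, separately for each measure.

A Borel measure $\mu$ on $S^2$ is \emph{proper} if
\begin{itemize}
\item[(A)] $\mu([y,z])=0$ for every circular arc $[y,z]\subset S^2$, and
\item[(B)] $\mu(U)>0$ for every nonempty open set $U\subset S^2$.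
\end{itemize}
Let $\mathbb N=\{1,2,\dots\}$. We call $\alpha=(\alpha_1,\dots,\alpha_6)\in\mathbb N^6$ a \emph{solution} if for every proper Borel probability measure $\mu$ there are three planes in fan position with
\[
\mu(\sigma_i)=\frac{\alpha_i}{\alpha_1+\dots+\alpha_6}\qquad (i=1,\dots,6).
\]
By (A), it does not matter whether sectors are taken open or closed. A tuple, its cyclic shifts and its reversal impose the same condition, and so do tuples that differ by a common positive factor. We identify all of these. The problem is to find all solutions. It comes from \cite{BD}, where $(1,1,1,1,1,1)$ (due to V.~V.~Makeev), $(1,1,2,1,1,2)$ and $(1,2,2,1,2,2)$ are quoted as solutions.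

Counting parameters shows that the question is well balanced. The line $l$ depends on two parameters and the three planes through it on three angles. The six measures add up to $1$, so there are five equations for five unknowns. One therefore expects finitely many fans for a typical measure, and whether there is at least one is a matter of topology. A symmetric measure gives an immediate restriction: the antipodal map exchanges opposite sectors, so opposite weights must agree. The natural guess is that nothing else obstructs, and this guess is correct.

\begin{theorem}\label{thm:main}
A six-tuple $\alpha\in\mathbb N^6$ is a solution if and only if $\alpha_i=\alpha_{i+3}$ for $i=1,2,3$. Thus the solutions are exactly the tuples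
\[
(a,b,c,a,b,c),\qquad a,b,c\in\mathbb N .
\]
\end{theorem}

On such tuples, cyclic shifts and reversal act as cyclic shifts and reversal of $(a,b,c)$, which together generate all of $S_3$, and $\gcd(\alpha_1,\dots,\alpha_6)=\gcd(a,b,c)$. So, up to the identifications, the solutions correspond bijectively to triples $a\le b\le c$ in $\mathbb N$ with $\gcd(a,b,c)=1$. The three solutions quoted above are the triples $(1,1,1)$, $(1,1,2)$ and $(1,2,2)$.

\begin{proof}[Proof of necessity]
The uniform probability measure $\lambda$ is proper. The antipodal map preserves $\lambda$ and every plane through $0$. It sends the half-plane at angle $\theta$ about $l$ to the one at angle $\theta+\pi$, hence $\sigma_i$ onto $\sigma_{i+3}$. So $\lambda(\sigma_i)=\lambda(\sigma_{i+3})$ for every fan. The condition $\alpha_i=\alpha_{i+3}$ does not depend on the labeling, and so it holds for every solution.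
\end{proof}

Some condition like (A) is indispensable: a point mass gives every open sector measure $0$ or $1$. Condition (B) serves to make certain angles unique; it is removed in Section~\ref{sec:complements}.

The rest of the paper proves sufficiency. In Section~\ref{sec:functions} the five equations are reduced to the vanishing of three functions $A,B,h$ on $SO(3)$. Section~\ref{sec:idea} explains why these functions cannot be treated on an equal footing, and shows the way around on a model. Sections~\ref{sec:parity}--\ref{sec:proof} contain the proof.

\section{From a measure to three functions on $SO(3)$}\label{sec:functions}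

Fix real numbers $a,b,c>0$ (integrality plays no role) and put
\[
N=2(a+b+c),\qquad p=\frac aN,\qquad q=\frac{b+c}N,\qquad\text{so that}\quad p+q=\tfrac12 .
\]
We build a fan in two stages: first two planes cutting $\mu$ into consecutive sectors of measures $p,q,p,q$, then a third plane that cuts both sectors of measure $q$ in the ratio $b:c$.

\subsection*{Frames, sectors and symmetries}

Let $X=SO(3)$ be the space of right-handed orthonormal frames $x=(l,m,n)$, $n=l\times m$. We measure angles about $l$ from $m$ toward $n$ and let
\[
H_x(\theta)=\{t\,l+\kappa(\cos\theta\, m+\sin\theta\, n): t\in\mathbb R,\ \kappa\ge0\}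
\]
be the half-plane at angle $\theta$. For $\theta_1\le\theta_2\le\theta_1+2\pi$ let $W_x(\theta_1,\theta_2)\subset S^2$ be the open sector of points $\neq\pm l$ whose angle lies strictly between $\theta_1$ and $\theta_2$ modulo $2\pi$; it is empty if $\theta_1=\theta_2$.

\begin{lemma}\label{lem:sectors}
\textup{(a)} If $\nu$ is a finite Borel measure on $S^2$ vanishing on all great circles, then $\nu(W_x(\theta_1,\theta_2))$ is continuous in $(x,\theta_1,\theta_2)$.

\textup{(b)} If moreover $\nu$ is positive on nonempty open sets, then $\nu(W_x(\theta_1,\theta_2))$ is strictly increasing in $\theta_2$ and strictly decreasing in $\theta_1$.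
\end{lemma}

\begin{proof}
(a) Let $(x_k,\theta_{1,k},\theta_{2,k})\to(x,\theta_1,\theta_2)$. A point $y\in S^2$ outside the great semicircles $H_x(\theta_1)\cap S^2$ and $H_x(\theta_2)\cap S^2$ is different from $\pm l(x)$. So its angle depends continuously on the frame near $x$, and at $x$ this angle differs from $\theta_1$ and $\theta_2$ modulo $2\pi$. Hence the indicator functions of $W_{x_k}(\theta_{1,k},\theta_{2,k})$ converge at $y$ to that of $W_x(\theta_1,\theta_2)$. The two semicircles are $\nu$-null, and dominated convergence applies.

(b) If $\theta_2<\theta_2'\le\theta_1+2\pi$, then $W_x(\theta_1,\theta_2')\setminus W_x(\theta_1,\theta_2)$ contains the nonempty open set $W_x(\theta_2,\theta_2')$. If $\theta_2-2\pi\le\theta_1'<\theta_1$, then $W_x(\theta_1',\theta_2)\setminus W_x(\theta_1,\theta_2)$ contains $W_x(\theta_1',\theta_1)$.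
\end{proof}

We shall describe two planes through $l$ by a frame in which they lie at angles $\pm\omega$. Then $m$ points along the bisector of one of the sectors meant to have measure $p$. For a given pair of planes with a marked pair of opposite sectors, the signs of $l$ and $m$ remain free. So four frames describe the same configuration. They form an orbit of the group $G=\{1,s,\rho,s\rho\}\cong(\mathbb Z/2)^2$ acting on $X$ by
\[
s(l,m,n)=(l,-m,-n),\qquad \rho(l,m,n)=(-l,m,-n),\qquad s\rho(l,m,n)=(-l,-m,n).
\]
Define characters $v,u:G\to\{\pm1\}$ by
\[
v(s)=-1,\quad v(\rho)=1,\qquad u(s)=-1,\quad u(\rho)=-1 .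
\]
Then $m(gx)=v(g)m(x)$, $n(gx)=u(g)n(x)$ and $l(gx)=v(g)u(g)l(x)$. The action is right multiplication by diagonal matrices in $SO(3)$. Hence it is smooth and free, and it preserves the orientation of $X$ because $SO(3)$ is connected. Directly from the definitions,
\begin{equation}\label{eq:sym}
W_{sx}(\theta_1,\theta_2)=W_x(\theta_1+\pi,\theta_2+\pi),\qquad
W_{\rho x}(\theta_1,\theta_2)=W_x(-\theta_2,-\theta_1).
\end{equation}
So $s$ is a half-turn about $l$, and $\rho$ reverses the direction of $l$ and hence the direction in which angles are read.

From now on $\mu$ is a proper Borel probability measure. Great circles are unions of two circular arcs, so Lemma~\ref{lem:sectors} applies to $\mu$.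

\subsection*{Two planes: the functions $\omega$, $A$, $B$}

For $\omega\in[0,\pi/2]$ put
\[
S(x,\omega)=\mu(W_x(-\omega,\omega))+\mu(W_x(\pi-\omega,\pi+\omega)).
\]
By Lemma~\ref{lem:sectors}, $S$ is continuous, and for fixed $x$ it increases strictly from $0$ to $1$. Since $0<2p<1$, there is a unique $\omega(x)\in(0,\pi/2)$ with $S(x,\omega(x))=2p$. The function $\omega$ is continuous: if $x_k\to x$, every limit point $\omega^*\in[0,\pi/2]$ of $\omega(x_k)$ satisfies $S(x,\omega^*)=2p$, so $\omega^*=\omega(x)$. By \eqref{eq:sym}, $s$ exchanges the two sectors in $S$ and $\rho$ preserves each of them. Hence $S(gx,\omega)=S(x,\omega)$ for $g\in G$, and the function $\omega$ is $G$-invariant.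

Writing $\omega=\omega(x)$, let
\begin{align*}
A(x)&=\mu(W_x(-\omega,\omega))-\mu(W_x(\pi-\omega,\pi+\omega)),\\
B(x)&=\mu(W_x(\omega,\pi-\omega))-\mu(W_x(\pi+\omega,2\pi-\omega)).
\end{align*}
These are continuous. By \eqref{eq:sym}, $s$ exchanges the two sectors in $A$ and also those in $B$. The element $\rho$ preserves the two sectors in $A$, and it exchanges those in $B$, since $W_{\rho x}(\omega,\pi-\omega)=W_x(\omega-\pi,-\omega)=W_x(\pi+\omega,2\pi-\omega)$. So $f=(A,B):X\to\mathbb R^2$ satisfies
\begin{equation}\label{eq:f}
f(gx)=D(g)f(x),\qquad D(g)=\mathrm{diag}(v(g),u(g)),\qquad g\in G.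
\end{equation}
If $f(x)=0$, then $A=0$ and the choice of $\omega$ give measure $p$ to both sectors in $A$. The two sectors in $B$ have total measure $1-2p=2q$, so each has measure $q$. Thus $f^{-1}(0)$ describes the partitions by two planes into consecutive sectors of measures $p,q,p,q$.

\subsection*{The third plane: the function $h$}

We call $W_x(\omega,\pi-\omega)$ the \emph{upper} and $W_x(\pi+\omega,2\pi-\omega)$ the \emph{lower} sector of $x$. The function $\theta\mapsto\mu(W_x(\omega,\theta))$ increases strictly and continuously from $0$ to $\mu(W_x(\omega,\pi-\omega))>0$ on $[\omega,\pi-\omega]$, and similarly for the lower sector. Hence there are unique angles $\tau(x),\tau'(x)\in(\omega,\pi-\omega)$ with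
\begin{align*}
\mu(W_x(\omega,\tau))&=\tfrac b{b+c}\,\mu(W_x(\omega,\pi-\omega)),\\
\mu(W_x(\pi+\omega,\pi+\tau'))&=\tfrac b{b+c}\,\mu(W_x(\pi+\omega,2\pi-\omega));
\end{align*}
see Figure~\ref{fig:fan}. They are continuous in $x$: if $x_k\to x$, any limit point of $\tau(x_k)$ lies in $[\omega(x),\pi-\omega(x)]$ and satisfies the defining equation of $\tau(x)$, so it equals $\tau(x)$; the same argument applies to $\tau'$. By \eqref{eq:sym}, the half-turn $s$ exchanges the two equations, so $\tau(sx)=\tau'(x)$ and $\tau'(sx)=\tau(x)$. Hence
\begin{equation}\label{eq:h}
h:=\tau'-\tau\quad\text{is continuous and}\quad h(sx)=-h(x).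
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (0,0) circle (1.5);
\draw (210:1.5)--(30:1.5);
\draw (150:1.5)--(330:1.5);
\draw[dashed] (0,0)--(70:1.5);
\draw[dashed] (0,0)--(285:1.5);
\draw[->,thick] (0,0)--(0:0.7) node[above] {$m$};
\draw[->,thick] (0,0)--(90:0.7) node[left] {$n$};
\node at (30:1.72) {$\omega$};
\node at (330:1.8) {$-\omega$};
\node at (70:1.72) {$\tau$};
\node at (150:1.9) {$\pi-\omega$};
\node at (210:1.95) {$\pi+\omega$};
\node at (285:1.75) {$\pi+\tau'$};
\node at (0:1.2) {$a$};
\node at (50:1.15) {$b$};
\node at (110:1.15) {$c$};
\node at (180:1.2) {$a$};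
\node at (247:1.15) {$b$};
\node at (307:1.15) {$c$};
\end{tikzpicture}
\caption{The view along $l$ (pointing at the reader). The solid lines are two planes at angles $\pm\omega$ to $m$, with $\omega$ chosen so that the left and right sectors together have measure $2p$. The dashed half-planes cut the upper and the lower sector in the ratio $b:c$, read counterclockwise. The letters show the weight each sector is meant to receive. The figure is a fan with the desired measures when left and right sectors have equal measure ($A=0$), upper and lower sectors have equal measure ($B=0$), and the two dashed half-planes are opposite ($h=\tau'-\tau=0$).}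
\label{fig:fan}
\end{figure}

\begin{lemma}\label{lem:fan}
If $f(x)=0$ and $h(x)=0$, then the planes through $l(x)$ at angles $\omega,\tau,\pi-\omega$ are in fan position and cut $\mu$ into consecutive sectors of measures $\frac1N(a,b,c,a,b,c)$.
\end{lemma}

\begin{proof}
The half-planes at angles $-\omega,\ \omega,\ \tau,\ \pi-\omega,\ \pi+\omega,\ \pi+\tau$ form three planes, which are distinct because $\omega<\tau<\pi-\omega<\pi+\omega$. As seen above, $f(x)=0$ gives the sectors about $\pm m$ measure $p=a/N$ and the other two measure $q=(b+c)/N$. Since $\tau'=\tau$, the angles $\tau$ and $\pi+\tau$ cut each of the latter into parts of measures $\frac b{b+c}q=\frac bN$ and $\frac cN$, in this order.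
\end{proof}

So sufficiency in Theorem~\ref{thm:main} follows from a statement in which the measure no longer appears.

\begin{theorem}\label{thm:zero}
Let $f:X\to\mathbb R^2$ be continuous with $f(gx)=D(g)f(x)$ for all $g\in G$, and let $h:X\to\mathbb R$ be continuous with $h(sx)=-h(x)$. Then $f$ and $h$ have a common zero.
\end{theorem}

\section{The missing symmetry, and a model}\label{sec:idea}

Theorem~\ref{thm:zero} asks for a zero of $(f,h):X\to\mathbb R^3$ on a $3$-manifold. The obvious plan is to count zeros modulo $2$, up to symmetry. The difficulty is that $f$ respects all of $G$, whereas for $h$ only the behavior under $s$ is known.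

\emph{What $\rho$ does to the function $h$ of Section~\ref{sec:functions}.} Write $h=h_{b,c}$, and let $\hat\tau,\hat\tau'$ be the angles defined like $\tau,\tau'$ with $b$ and $c$ exchanged, so that $h_{c,b}=\hat\tau'-\hat\tau$. By \eqref{eq:sym}, $\rho$ exchanges the upper and the lower sector and reverses the direction of reading. So $W_{\rho x}(\omega,\tau(\rho x))=W_x(2\pi-\tau(\rho x),2\pi-\omega)$ is the final part of the lower sector of $x$ and contains the fraction $\frac b{b+c}$ of its measure. The initial part contains the fraction $\frac c{b+c}$, which means that $2\pi-\tau(\rho x)=\pi+\hat\tau'(x)$. In the same way, $W_{\rho x}(\pi+\omega,\pi+\tau'(\rho x))=W_x(\pi-\tau'(\rho x),\pi-\omega)$ is the final part of the upper sector, again with the fraction $\frac b{b+c}$, so $\pi-\tau'(\rho x)=\hat\tau(x)$. Therefore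
\begin{equation}\label{eq:hrho}
h_{b,c}(\rho x)=(\pi-\hat\tau(x))-(\pi-\hat\tau'(x))=h_{c,b}(x).
\end{equation}
Reversing $l$ turns the cyclic order $a,b,c$ into $a,c,b$. If $b=c$, then \eqref{eq:hrho} says that $h(\rho x)=h(x)$, so $h$ is equivariant under all of $G$, and a parity count suffices (Remark~\ref{rem:bc}). The three solutions quoted from \cite{BD} are all of this kind after a cyclic shift. If $b\neq c$, then \eqref{eq:hrho} relates two different functions and gives no symmetry of $h$ itself.

\emph{Forgetting $\rho$ is not an option.} Under $s$ alone, all three functions $A,B,h$ change sign. But $f=(\langle m,e_1\rangle,\langle m,e_2\rangle)$ and $h=\langle m,e_3\rangle$, with $e_1,e_2,e_3$ the standard basis, change sign under $s$ and have no common zero, because $m\neq0$. So a proof of Theorem~\ref{thm:zero} must use the action of $\rho$ on $f$.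

\emph{The way around.} We treat $f$ and $h$ separately. Generically $f^{-1}(0)$ is a curve. If one of its components contains a point $y$ together with $sy$, then $h$ takes opposite values at $y$ and $sy$ and vanishes somewhere on that component. This step uses no other symmetry of $h$. So it is enough to find an $s$-invariant component of $f^{-1}(0)$, and this question involves only $f$.

\emph{The model.} Take $f_0(x)=(\langle m,e_3\rangle,\langle n,e_3\rangle)$, which satisfies \eqref{eq:f}. Its zeros are the frames with $l=\pm e_3$. So $f_0^{-1}(0)$ consists of the two circles
\[
C=\{(l,m,n)\in X: l=e_3\},\qquad \rho C=\{(l,m,n)\in X: l=-e_3\}.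
\]
Here $s$ rotates each circle by a half-turn, while $\rho$ and $s\rho$ exchange them. Every continuous $h$ with $h(sx)=-h(x)$ vanishes somewhere on each of them.

We have to show that an $s$-invariant component exists for every $f$ whose zero set is cut out transversely. To detect it we use an auxiliary function $h'(x)=\langle n,w\rangle$ with $w\in\mathbb R^3$ fixed, which does have full $G$-symmetry, $h'(gx)=u(g)h'(x)$. In the model with $w=e_1$, the zeros of $(f_0,h')$ are the four frames with $l=\pm e_3$, $n=\pm e_2$, which form \emph{one} $G$-orbit. For general $f$ and generic $w$ the number of orbits is still odd. Four circles permuted freely by $G$ contribute an even number of orbits, because $h'$ has an even number of simple zeros on a circle. So not all components can come in fours. Parity alone would not distinguish an $s$-invariant component from a $\rho$-invariant one, on which $h'$ also changes sign; the latter is excluded by orientation.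

\section{The parity lemma}\label{sec:parity}

We recall the facts on transversality to be used. A smooth map $\Phi:M\to\mathbb R^k$ is \emph{transverse to $0$} if $d\Phi$ is surjective at every zero; if $M$ has no boundary, $\Phi^{-1}(0)$ is then a submanifold of codimension $k$. If $M$ has a boundary and both $\Phi|_{M\setminus\partial M}$ and $\Phi|_{\partial M}$ are transverse to $0$, then $\Phi^{-1}(0)$ is a submanifold of codimension $k$ with boundary $\Phi^{-1}(0)\cap\partial M$. \emph{Parametric transversality}: if $M$ and $P$ have no boundary and the smooth map $\Phi:M\times P\to\mathbb R^k$ is transverse to $0$ (for instance, a submersion), then $\Phi(\cdot,w)$ is transverse to $0$ for almost every $w\in P$. Finally, a compact $1$-manifold has an even number of boundary points.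

\begin{lemma}\label{lem:parity}
Let $F:X\to\mathbb R^3$ be smooth and transverse to $0$, with $F(gx)=\mathrm{diag}(v(g),u(g),u(g))F(x)$ for $g\in G$. Then the number of $G$-orbits in $F^{-1}(0)$ is odd.
\end{lemma}

\begin{proof}
We compare $F$ with $F_0(x)=(\langle m,e_3\rangle,\langle n,e_3\rangle,\langle n,e_1\rangle)$, which has the required equivariance.

\emph{Zeros of $F_0$.} If $F_0(x)=0$, then $m,n\perp e_3$ gives $l=\pm e_3$, and $n\perp e_1,e_3$ gives $n=\pm e_2$; then $m=n\times l$ is determined. The group $G$ realizes all four sign changes of the pair $(l,n)$, so the four zeros form one orbit. At $(l,m,n)=(e_3,e_1,e_2)$, an infinitesimal rotation $\zeta\in\mathbb R^3$ changes the frame by $\dot m=\zeta\times m$, $\dot n=\zeta\times n$. Since $\langle\zeta\times e_i,e_j\rangle=\zeta\cdot(e_i\times e_j)$,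
\[
dF_0(\zeta)=\bigl(\zeta\cdot(e_1\times e_3),\ \zeta\cdot(e_2\times e_3),\ \zeta\cdot(e_2\times e_1)\bigr)=(-\zeta_2,\zeta_1,-\zeta_3),
\]
which is an isomorphism. By equivariance, $dF_0$ is an isomorphism at all four zeros, so $F_0$ is transverse to $0$.

\emph{Homotopy to $F$.} For $w=(w_1,w_2,w_3)\in(\mathbb R^3)^3$ let
\[
F_t=(1-t)F_0+tF+t(1-t)\bigl(\langle m,w_1\rangle,\langle n,w_2\rangle,\langle n,w_3\rangle\bigr),\qquad t\in[0,1].
\]
Each $F_t$ has the same equivariance as $F$. As a function of $(x,t,w)\in X\times(0,1)\times\mathbb R^9$ it is a submersion, since $m,n\ne0$ and $t(1-t)\ne0$. By parametric transversality we can fix $w$ such that $(x,t)\mapsto F_t(x)$ is transverse to $0$ on $X\times(0,1)$. On $X\times\{0\}$ and $X\times\{1\}$ it restricts to $F_0$ and $F$, which are transverse to $0$. So its zero set in $X\times[0,1]$ is a compact $1$-manifold with boundary $F_0^{-1}(0)\times\{0\}\,\cup\,F^{-1}(0)\times\{1\}$. The finite group $G$ acts freely on it. The quotient is again a compact $1$-manifold, and its boundary points are the orbits of zeros of $F_0$ and of $F$. Their total number is even, and $F_0$ contributes one orbit.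
\end{proof}

\begin{remark}\label{rem:bc}
If $b=c$, Lemma~\ref{lem:parity} alone yields the fan. Indeed $h(\rho x)=h(x)$ by \eqref{eq:hrho}, so $(A,B,h)$ transforms by $\mathrm{diag}(v,u,v)$. The diffeomorphism $T(l,m,n)=(-l,n,m)$ of $X$ satisfies $T(gx)=g'T(x)$, where $g'\in G$ is given by $v(g')=u(g)$ and $u(g')=v(g)$. So if $F$ is smooth, transverse to $0$, and transforms by $\mathrm{diag}(v,u,v)$, then $F\circ T$ is transverse to $0$ and transforms by $\mathrm{diag}(u,v,u)$. After exchanging its first two coordinates, Lemma~\ref{lem:parity} applies, and $F$ has a zero. Approximating $(A,B,h)$ by such maps, as is done for $f$ in Section~\ref{sec:proof}, and passing to a limit of zeros gives a zero of $(A,B,h)$.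
\end{remark}

\section{The zero curve has an $s$-invariant component}\label{sec:curve}

\begin{proposition}\label{prop:component}
Let $f:X\to\mathbb R^2$ be smooth and transverse to $0$, with $f(gx)=D(g)f(x)$ for $g\in G$. Then $\Gamma=f^{-1}(0)$ has a connected component $C$ with $sC=C$. No component is invariant under $\rho$ or under $s\rho$.
\end{proposition}

\begin{proof}
$\Gamma$ is a closed $1$-manifold, that is, a finite disjoint union of circles, a priori possibly empty. The group $G$ acts on it freely.

\emph{Step 1: $\rho$ and $s\rho$ preserve no component.} Fix an orientation of $X$. Orient $\Gamma$ by calling a nonzero $\xi\in T_x\Gamma$ positive if $(\xi,\eta_1,\eta_2)$ is a positive basis of $T_xX$ whenever $(df\,\eta_1,df\,\eta_2)$ is a positive basis of $\mathbb R^2$. Since $\ker df=T_x\Gamma$, this does not depend on the choice of $\eta_1,\eta_2$. Let $g\in G$, let $\xi$ be positive at $x$, and choose $\eta_1,\eta_2$ as above. Since $g$ preserves the orientation of $X$, the basis $(dg\,\xi,dg\,\eta_1,dg\,\eta_2)$ of $T_{gx}X$ is positive. Since $f\circ g=D(g)f$,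
\[
\bigl(df(dg\,\eta_1),df(dg\,\eta_2)\bigr)=\bigl(D(g)\,df\,\eta_1,D(g)\,df\,\eta_2\bigr),
\]
which is positive or negative according to the sign of $\det D(g)=v(g)u(g)$. So $g$ preserves the orientation of $\Gamma$ if $v(g)u(g)=1$ and reverses it if $v(g)u(g)=-1$. This sign is $+1$ for $s$ and $-1$ for $\rho$ and $s\rho$.

Suppose $gC=C$ with $g\in\{\rho,s\rho\}$. Then $g|_C$ is an orientation-reversing homeomorphism of a circle. Identify $C$ with $\mathbb R/\mathbb Z$ and lift $g|_C$ to a continuous decreasing $\varphi:\mathbb R\to\mathbb R$ with $\varphi(t+1)=\varphi(t)-1$. The continuous function $t-\varphi(t)$ tends to $\pm\infty$ as $t\to\pm\infty$, so it vanishes somewhere, and $g|_C$ has a fixed point. This contradicts freeness.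

\emph{Step 2: counting.} Suppose that no component is $s$-invariant. With Step~1, $G$ acts freely on the set of components of $\Gamma$. The map $\Gamma\times\mathbb R^3\to\mathbb R$, $(x,w)\mapsto\langle n(x),w\rangle$, is a submersion because $n\neq0$. So for some $w$ the function $h'(x)=\langle n(x),w\rangle$ has only simple zeros on $\Gamma$. Put $F=(f,h')$. At a zero of $F$, $df$ is surjective with kernel $T_x\Gamma$, and $dh'$ is nonzero on this kernel. Hence $F$ is transverse to $0$, and it satisfies the hypotheses of Lemma~\ref{lem:parity}.

Every component $C$ is a circle, on which $h'$ has an even number of zeros, since it changes sign at each of them. The four components $gC$, $g\in G$, are distinct, so each $G$-orbit of zeros of $F$ in $G\cdot C$ meets $C$ in exactly one point. Therefore $G\cdot C$ contains exactly $\#(h'|_C)^{-1}(0)$ orbits of zeros, an even number. Summing over the orbits of components, $F^{-1}(0)$ consists of an even number of $G$-orbits (zero if $\Gamma=\emptyset$). This contradicts Lemma~\ref{lem:parity}.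
\end{proof}

\section{Proof of Theorems \ref{thm:zero} and \ref{thm:main}}\label{sec:proof}

Proposition~\ref{prop:component} requires $f$ to be smooth and transverse to $0$. The functions coming from measures are only known to be continuous, so we approximate. The approximations of $f$ must be equivariant, whereas $h$ needs no change.

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Let $\varepsilon>0$. By the Stone--Weierstrass theorem, applied to polynomials in the matrix entries, there is a smooth $f_1:X\to\mathbb R^2$ with $|f_1-f|<\varepsilon/2$. Put
\[
\tilde f(x)=\tfrac14\sum_{g\in G}D(g)^{-1}f_1(gx).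
\]
This is smooth and satisfies $\tilde f(gx)=D(g)\tilde f(x)$. Since $f$ equals its own average of this kind and the matrices $D(g)$ are orthogonal, $|\tilde f-f|<\varepsilon/2$. The map
\[
(x,w,w')\mapsto\tilde f(x)+\bigl(\langle m,w\rangle,\langle n,w'\rangle\bigr)
\]
on $X\times\mathbb R^3\times\mathbb R^3$ is a submersion, because $m,n\ne0$, and for fixed $w,w'$ it is $G$-equivariant. By parametric transversality, some $w,w'$ with $|w|+|w'|<\varepsilon/2$ give a smooth equivariant $f_\varepsilon$ that is transverse to $0$ and satisfies $|f_\varepsilon-f|<\varepsilon$.

By Proposition~\ref{prop:component}, $f_\varepsilon^{-1}(0)$ has a component $C_\varepsilon$ with $sC_\varepsilon=C_\varepsilon$. Take $y\in C_\varepsilon$. Then $sy\in C_\varepsilon$ and $h(sy)=-h(y)$. Since $C_\varepsilon$ is connected and $h$ is continuous, there is $x_\varepsilon\in C_\varepsilon$ with $h(x_\varepsilon)=0$, and $|f(x_\varepsilon)|<\varepsilon$. As $X$ is compact, the points $x_\varepsilon$ have a limit point $x$ as $\varepsilon\to0$, and by continuity $f(x)=0$ and $h(x)=0$.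
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Necessity was proved in Section~\ref{sec:intro}. Conversely, let $\alpha=(a,b,c,a,b,c)$ and let $\mu$ be a proper Borel probability measure. By \eqref{eq:f} and \eqref{eq:h}, the functions $f=(A,B)$ and $h$ of Section~\ref{sec:functions} satisfy the hypotheses of Theorem~\ref{thm:zero}. At a common zero, Lemma~\ref{lem:fan} provides the required fan.
\end{proof}

\section{Complements}\label{sec:complements}

The following statements are not needed for the classification.

\subsection*{Real weights and weaker hypotheses on the measure}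

\begin{proposition}
Let $\alpha_1,\dots,\alpha_6>0$ be real numbers with sum $1$. The following are equivalent.
\begin{enumerate}
\item[\textup{(1)}] $\alpha_i=\alpha_{i+3}$ for $i=1,2,3$.
\item[\textup{(2)}] Every Borel probability measure on $S^2$ vanishing on all great circles is cut by some three planes in fan position into consecutive sectors of measures $\alpha_1,\dots,\alpha_6$.
\item[\textup{(3)}] The uniform measure $\lambda$ is cut in this way by some three planes in fan position.
\end{enumerate}
\end{proposition}

\begin{proof}
(2)$\Rightarrow$(3) holds because $\lambda$ vanishes on great circles, and (3)$\Rightarrow$(1) was proved in Section~\ref{sec:intro}.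

(1)$\Rightarrow$(2). Let $\mu$ vanish on great circles and put $\mu_k=(1-\frac1k)\mu+\frac1k\lambda$. This measure vanishes on great circles and is positive on nonempty open sets. Only these two consequences of (A) and (B) were used in Sections~\ref{sec:functions}--\ref{sec:proof}, through Lemma~\ref{lem:sectors}, and the weights there were real. So each $\mu_k$ has a fan with the required measures. Pass to a subsequence along which the frames and the six ordered angles $-\omega,\omega,\tau,\pi-\omega,\pi+\omega,\pi+\tau$ of these fans converge. Since $\mu_k\to\mu$ in total variation, and by Lemma~\ref{lem:sectors}(a) for $\mu$, the limit sectors have $\mu$-measures $\alpha_1,\dots,\alpha_6$. As these are positive, no limit sector is degenerate. Hence the three limit planes are distinct.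
\end{proof}

\subsection*{An arbitrary third condition}

Theorem~\ref{thm:zero} allows any continuous $h$ that changes sign under $s$. So if $p,q>0$, $p+q=\frac12$ and $\mu$ is proper, then among the pairs of planes cutting $\mu$ into consecutive sectors of measures $p,q,p,q$ one can impose any further condition $h=0$, where $h:X\to\mathbb R$ is continuous with $h(sx)=-h(x)$. For example, let $\nu$ be a finite Borel measure on $S^2$ vanishing on great circles, and put
\[
h(x)=\nu(W_x(\omega,\pi+\omega))-\nu(W_x(\pi+\omega,2\pi+\omega)),\qquad\omega=\omega(x).
\]
It is continuous by Lemma~\ref{lem:sectors}(a), and by \eqref{eq:sym} the half-turn $s$ exchanges the two terms. Hence there are two planes $P_1,P_2$ through $0$ that cut $\mu$ into consecutive sectors of measures $p,q,p,q$ and such that $P_1$ bisects $\nu$.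

\subsection*{Two fans in the regular case}

\begin{proposition}
If $a,b,c$ are pairwise distinct and the map $f=(A,B)$ of the proper measure $\mu$ is smooth and transverse to $0$, then at least two different fans partition $\mu$ in the ratio $(a,b,c,a,b,c)$.
\end{proposition}

\begin{proof}
Let $C$ be an $s$-invariant component of $f^{-1}(0)$, as given by Proposition~\ref{prop:component}. Then $\rho C$ is also a component. It is $s$-invariant because $G$ is commutative, and $\rho C\neq C$ by Proposition~\ref{prop:component}. By the intermediate value argument of Section~\ref{sec:proof}, $h$ has zeros $x\in C$ and $y\in\rho C$, and by Lemma~\ref{lem:fan} each of them gives a fan. Suppose both give the same three planes. Then $l(y)=\pm l(x)$.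

If $l(y)=l(x)$, note that the only sectors of measure $a/N$ are the two bisected by $\pm m(x)$, since $a\ne b,c$. So $m(y)=\pm m(x)$ and $y\in\{x,sx\}\subset C$. This is impossible, since $C\cap\rho C=\emptyset$.

If $l(y)=-l(x)$, then the cyclic sequence of sector measures read about $l(y)$ is the reversal of the one read about $l(x)$, and both are proportional to $(a,b,c,a,b,c)$ from a suitable starting sector. So $(a,b,c)$ is a cyclic shift of $(c,b,a)$. For pairwise distinct $a,b,c$ this is impossible, because reversing three entries is an odd permutation and cyclic shifts are even.
\end{proof}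

\begin{thebibliography}{9}
\bibitem{BD} Pavle V.~M.~Blagojevic and Aleksandra S.~Dimitrijevic Blagojevic, \emph{Using Equivariant Obstruction Theory in Combinatorial Geometry}, arXiv:math/0609053 (2006).
\end{thebibliography}

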